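\title{The Steenrod square does not detect the Bockstein map in top-degree $\mathbf I$-cohomology of affine varieties}

\begin{abstract}
Let $X$ be a smooth affine variety of dimension $n$ over a field $F$ of characteristic not $2$. The Bockstein map $\beta\colon\operatorname{Ch}^{n-1}(X)\to \mathrm H^n(X,\mathbf I^n)$ lifts the Steenrod square $\operatorname{Sq}^2$ on Chow groups modulo $2$. We show that $\operatorname{Sq}^2(\sigma)=0$ does not imply $\beta(\sigma)=0$: there are counterexamples in every dimension $n\ge2$ and every characteristic not $2$. The variety is the complement of a quadric section in a blow-up of a power of an elliptic curve, and $\sigma$ is a sum of six exceptional lines. The implication does hold if $n=1$, if $\operatorname{cd}_2(F)\le1$, and if $F=\mathbb R$.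
\end{abstract}

\section{Introduction}

Let $F$ be a field of characteristic $\ne2$ and $X$ a smooth variety over $F$. Let $\mathbf W$ be the Nisnevich sheaf of Witt rings on $X$ and $\mathbf I^j\subset\mathbf W$ the sheaf of $j$-th powers of the fundamental ideal, with $\mathbf I^j=\mathbf W$ for $j\le0$. Put $\overline{\mathbf I}^j=\mathbf I^j/\mathbf I^{j+1}$. All sheaf cohomology is Nisnevich cohomology unless marked otherwise. Through Milnor's conjecture, $\mathrm H^i(X,\overline{\mathbf I}^i)$ is identified with the Chow group modulo $2$, $\operatorname{Ch}^i(X)=\operatorname{CH}^i(X)/2$. For $n=\dim X$ this gives two maps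
\[
\operatorname{Ch}^{n-1}(X)\xrightarrow{\ \beta\ }\mathrm H^n(X,\mathbf I^n)\xrightarrow{\ \rho\ }\operatorname{Ch}^n(X).
\]
The \emph{reduction} $\rho$ is induced by $\mathbf I^n\to\overline{\mathbf I}^n$, and the \emph{Bockstein map} $\beta$ is the connecting homomorphism of $0\to\mathbf I^n\to\mathbf I^{n-1}\to\overline{\mathbf I}^{n-1}\to0$. It is known that $\rho\circ\beta$ is the Steenrod square $\operatorname{Sq}^2\colon\operatorname{Ch}^{n-1}(X)\to\operatorname{Ch}^n(X)$, and this identity is the only property of $\operatorname{Sq}^2$ that we use.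

The class $\beta(\sigma)$ is the obstruction to lifting a $1$-cycle $\sigma$ modulo $2$ to $\mathrm H^{n-1}(X,\mathbf I^{n-1})$, that is, to a $1$-cycle whose coefficients are quadratic forms. It lives in a group that depends on the Witt rings of all residue fields, while its image $\operatorname{Sq}^2(\sigma)$ can be computed with Chow groups alone. The following question, which comes from \cite{HW}, asks whether the image carries all the information.

\begin{quote}
\textbf{Question.} Let $X$ be a smooth affine variety of odd dimension $n$ over a field of characteristic $\ne2$ and let $\sigma\in\operatorname{Ch}^{n-1}(X)$. Does $\operatorname{Sq}^2(\sigma)=0$ imply $\beta(\sigma)=0$? Equivalently, is $\rho$ injective on the image of $\beta$?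
\end{quote}

To see which answer to expect, let $\iota_j\colon \mathrm H^n(X,\mathbf I^{j+1})\to \mathrm H^n(X,\mathbf I^j)$ be induced by the inclusion. The long exact sequences give $\operatorname{im}\beta=\ker\iota_{n-1}$ and $\ker\rho=\operatorname{im}\iota_n$. So the question asks whether $\iota_{n-1}\iota_n(x)=0$ implies $\iota_n(x)=0$ for $x\in \mathrm H^n(X,\mathbf I^{n+1})$. Replace $X$ by a manifold $M$ of dimension $n$ with finitely many components and the filtration $\mathbf I^j$ by the filtration $2^j\mathbb Z$ of the constant sheaf. Each $\iota_j$ becomes multiplication by $2$, and the question becomes whether $4x=0$ implies $2x=0$ in $H^n(M,\mathbb Z)$. It does, because a connected component of $M$ contributes $\mathbb Z$, $\mathbb Z/2$ or $0$ according as it is compact orientable, compact non-orientable, or non-compact. Over $F=\mathbb R$ the signature maps $\mathbf I^j$ to $2^j\mathbb Z$, so this is more than an analogy, and one would guess that the answer is yes. The guess is right over $\mathbb R$ and over small fields. It is wrong over fields with many square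 classes, where the graded pieces of the Witt ring are much larger than $\mathbb Z/2$.

\begin{theorem}\label{thm:A}
Let $k_0$ be an algebraically closed field of characteristic $\ne2$ and let $n\ge2$. There are a perfect field $F\supset k_0$, a smooth affine geometrically integral $F$-variety $X$ of dimension $n$, and a class $\sigma\in\operatorname{Ch}^{n-1}(X)$ with $\operatorname{Sq}^2(\sigma)=0$ and $\beta(\sigma)\ne0$. So $\rho$ is not injective on $\operatorname{im}\beta$.
\end{theorem}

Taking $n\ge3$ odd answers the question in the negative.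

\begin{theorem}\label{thm:B}
Let $X$ be smooth affine of dimension $n\ge1$ over a field $F$ of characteristic $\ne2$. Then $\rho$ is injective on $\operatorname{im}\beta$ in each of the following cases:
\begin{enumerate}
\item[(i)] $n=1$, with $F$ arbitrary;
\item[(ii)] $\operatorname{cd}_2(F)\le1$, and then $\rho$ is even an isomorphism;
\item[(iii)] $F=\mathbb R$.
\end{enumerate}
\end{theorem}

The proof of Theorem~\ref{thm:A} runs as follows. Blow up a projective variety $Y$ with trivial canonical bundle along centers of codimension $2$ and let $\sigma$ be the sum of the exceptional lines over rational points $y_1,\dots,y_r$. Then $\operatorname{Sq}^2(\sigma)=0$ as soon as $\sum_i[y_i]\in2\operatorname{CH}_0(Y)$, whereas $\beta(\sigma)=0$ forces linear equations in $W(F)$ whose unknowns are forms of odd rank (Sections~\ref{sec:complex} and~\ref{sec:lines}). Over a field of iterated Laurent series the Witt ring is a group ring over $\mathbb F_2$, and there is a configuration of six points for which the equations have no solution (Section~\ref{sec:algebra}). It is realized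 on $E\times E$, for an elliptic curve $E$ that imitates the multiplicative group, and there the sum of the six points is divisible by $2$ (Section~\ref{sec:curve}). Removing a section by an anisotropic quadric makes the variety affine and keeps the equations alive (Section~\ref{sec:affine}). Theorem~\ref{thm:B} is proved independently in Section~\ref{sec:positive}.

\section{The end of the Gersten--Witt complex}\label{sec:complex}

\subsection{Forms, residues and transfers}

Let $K$ be a field of characteristic $\ne2$. The Witt ring $W(K)$ of nondegenerate symmetric bilinear forms modulo hyperbolic forms is generated additively by the rank one forms $\langle u\rangle$, $u\in K^*/K^{*2}$. The rank modulo $2$ is a ring homomorphism $\operatorname{rk}\colon W(K)\to\mathbb Z/2$ with kernel the fundamental ideal $I(K)$; we call a class \emph{even} or \emph{odd} accordingly. For a one-dimensional $K$-vector space $L$, let $W(K;L)$ be the Witt group of $L$-valued forms. A nonzero $l\in L$ defines the form $\langle l\rangle\colon(f,g)\mapsto fgl$ on $K$, the group $W(K;L)$ is a free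 $W(K)$-module on $\langle l\rangle$, and $\langle u\rangle\langle l\rangle=\langle ul\rangle$. We write $\varphi\otimes l=\varphi\cdot\langle l\rangle$ and $I^j(K;L)=I^j(K)W(K;L)$. The rank modulo $2$ is defined on $W(K;L)$.

If $K$ carries a discrete valuation with uniformizer $t$ and residue field $\kappa$ of characteristic $\neq 2$, the \emph{second residue} $W(K)\to W(\kappa)$ is the additive map that sends $\langle ut^m\rangle$, with $u$ a unit, to $\langle\bar u\rangle$ for $m$ odd and to $0$ for $m$ even.

If $K'/K$ is finite separable, composing a form over $K'$ with the trace gives the \emph{trace transfer} $\operatorname{Tr}_{K'/K}\colon W(K')\to W(K)$. It is additive and transitive in towers, it multiplies ranks by $[K':K]$, and it satisfies the projection formula $\operatorname{Tr}_{K'/K}(q_{K'}\varphi)=q\operatorname{Tr}_{K'/K}(\varphi)$ for $q\in W(K)$.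

\subsection{The maps $\beta$ and $\rho$ on chains}

In this section and the next, $F$ is perfect of characteristic $\ne2$, so that residue fields of closed points are separable over $F$ and normal curves are smooth. Let $X$ be smooth of pure dimension $n$. The groups $\mathrm H^i(X,\mathbf I^j)$ are computed by the Gersten--Witt (Rost--Schmid) complex, with terms
\[
\bigoplus_{x\in X^{(i)}}I^{j-i}(\kappa(x);\mathcal L_x),\qquad \mathcal L_x=\omega_{\kappa(x)/F}\otimes(\omega_X^{-1})_x ,
\]
where $X^{(i)}$ is the set of points of codimension $i$ and $I^m=W$ for $m\le0$; see \cite{Fasel} and \cite[Ch.~5]{Morel}. Passing to $\overline{\mathbf I}^j$ gives the corresponding complex of Milnor $K$-theory modulo $2$. We need only the last differential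
\[
\partial\colon\ \mathcal C_1(X)=\bigoplus_{c\in X^{(n-1)}}W(\kappa(c);\mathcal L_c)\ \longrightarrow\ \mathcal C_0(X)=\bigoplus_{x\in X^{(n)}}W(\kappa(x);\omega_X^{-1}|_x).
\]

Let $c\in X^{(n-1)}$, let $C$ be its closure, and let $\nu\colon\tilde C\to C$ be the normalization. The line bundle $\mathcal L_{\tilde C}=\omega_{\tilde C/F}\otimes\nu^*\omega_X^{-1}$ has generic fiber $\mathcal L_c$. Let $\tilde x\in\tilde C$ be a closed point with uniformizer $t$, and let $m$ be a local generator of $\nu^*\omega_X^{-1}$, so that $dt\otimes m$ generates $\mathcal L_{\tilde C}$ at $\tilde x$. For $\Psi=\varphi\otimes(dt\otimes m)\in W(\kappa(c);\mathcal L_c)$ let $\partial_{\tilde x}\Psi\in W(\kappa(\tilde x);\omega_X^{-1}|_{\tilde x})$ be the second residue of $\varphi$ with respect to $t$, tensored with $m(\tilde x)$. This does not depend on $t$: if $t'=vt$ and $w$ is odd, then $ut^w\,dt=u't'^w\,dt'$ with $u'(\tilde x)=u(\tilde x)v(\tilde x)^{-w-1}$, and $w+1$ is even. For a closed point $x\in X$,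
\[
\partial_x\Psi=\sum_{\tilde x\mapsto x}\operatorname{Tr}_{\kappa(\tilde x)/\kappa(x)}\big(\partial_{\tilde x}\Psi\big).
\]

Let $\mathcal C_1^{\mathrm{ev}}(X)\subset\mathcal C_1(X)$ be the subgroup of chains all of whose components are even. The complexes for $\mathbf I^n$ and $\mathbf I^{n-1}$ end with $\mathcal C_1^{\mathrm{ev}}\to\mathcal C_0$ and $\mathcal C_1\to\mathcal C_0$, and the quotient complex ends with $\mathcal C_1/\mathcal C_1^{\mathrm{ev}}=\bigoplus_c\mathbb Z/2$ in degree $n-1$. Hence $\mathrm H^n(X,\mathbf I^n)=\mathcal C_0/\partial\mathcal C_1^{\mathrm{ev}}$, the map $\rho$ takes ranks modulo $2$, and $\beta$ has the following description.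

\begin{lemma}\label{lem:beta}
Let $\Gamma\subset X^{(n-1)}$ be finite and $\sigma=\sum_{c\in\Gamma}[c]\in\operatorname{Ch}^{n-1}(X)$. Then $\beta(\sigma)$ is the class of $\partial\Psi$ for any $\Psi\in\mathcal C_1(X)$ whose component $\Psi_c$ is odd exactly for $c\in\Gamma$. Moreover $\beta(\sigma)=0$ if and only if such a $\Psi$ exists with $\partial\Psi=0$.
\end{lemma}

\begin{proof}
The first statement is the definition of the connecting homomorphism. If the class of $\partial\Psi$ vanishes, then $\partial\Psi=\partial\Theta$ with $\Theta\in\mathcal C_1^{\mathrm{ev}}$, and $\Psi-\Theta$ has the same parities as $\Psi$ and boundary $0$. The converse follows from the first statement.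
\end{proof}

\subsection{Parity, multiplication and reciprocity}

Three properties of $\partial$ carry the proof. The first computes ranks of residues.

\begin{lemma}[Parity]\label{lem:parity}
Let $\Psi=\langle u_1,\dots,u_r\rangle\otimes l\in W(\kappa(c);\mathcal L_c)$.
\begin{enumerate}
\item[(a)] If $r$ is even, then $\operatorname{rk}\partial_{\tilde x}\Psi\equiv\operatorname{ord}_{\tilde x}(u_1\cdots u_r)\pmod2$ for every closed point $\tilde x\in\tilde C$.
\item[(b)] If $C$ is proper, then $\sum_{\tilde x\in\tilde C}[\kappa(\tilde x):F]\operatorname{rk}\partial_{\tilde x}\Psi\equiv r\deg\mathcal L_{\tilde C}\pmod2$.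
\end{enumerate}
\end{lemma}

\begin{proof}
Regard $l$ as a rational section of $\mathcal L_{\tilde C}$ and write $l=hl'$ with $l'$ a generator at $\tilde x$. Then $\Psi=\langle u_1h,\dots,u_rh\rangle\otimes l'$, and the residue has one summand for each $k$ with $\operatorname{ord}(u_kh)$ odd. So $\operatorname{rk}\partial_{\tilde x}\Psi\equiv\operatorname{ord}_{\tilde x}(u_1\cdots u_r)+r\operatorname{ord}_{\tilde x}(l)$. This gives (a). It gives (b) because the principal divisor of $u_1\cdots u_r$ has degree $0$ and $\operatorname{div}(l)$ has degree $\deg\mathcal L_{\tilde C}$.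
\end{proof}

The point of (a) is that the right side does not involve the line bundle $\mathcal L_{\tilde C}$. For an even form the parity of the residue therefore survives a birational modification of the ambient variety.

A \emph{rank one form} on $X$ is a pair $\lambda=(M,\mu)$ of a line bundle and an isomorphism $\mu\colon M^{\otimes2}\cong\mathcal O_X$. Its value at a point $p\in X$ is $\lambda(p)=\langle u(p)\rangle\in W(\kappa(p))$, where $u=\mu(m\otimes m)$ for a local generator $m$ of $M$. For $\Psi\in\mathcal C_1(X)$ let $\lambda\Psi$ be the chain with components $\lambda(c)\Psi_c$.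

\begin{lemma}[Multiplication]\label{lem:mult}
$\partial_x(\lambda\Psi)=\lambda(x)\,\partial_x\Psi$ for every closed point $x$.
\end{lemma}

\begin{proof}
Near $x$ the form $\lambda$ is $\langle u\rangle$ with $u\in\mathcal O_{X,x}^*$. Multiplying by a unit multiplies the second residue at $\tilde x\mapsto x$ by $\langle u(x)\rangle$, and the projection formula moves this factor out of the transfer.
\end{proof}

The third property is the quadratic refinement of the fact that principal divisors on a proper curve have degree $0$. A sum of residues over all closed points makes sense only if the twists at the closed points are trivialized coherently, so the canonical bundle must be trivial.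

\begin{lemma}[Reciprocity]\label{lem:recip}
Let $Y$ be smooth and projective with a fixed trivialization $\omega_Y\cong\mathcal O_Y$, so that $\mathcal C_0(Y)=\bigoplus_yW(\kappa(y))$. Write $\operatorname{Tr}_y=\operatorname{Tr}_{\kappa(y)/F}$. Then $\sum_y\operatorname{Tr}_y(\partial_y\Psi)=0$ in $W(F)$ for every $\Psi\in\mathcal C_1(Y)$.
\end{lemma}

\begin{proof}
By additivity we may assume that $\Psi$ is a rank one form on a single curve. The trivialization gives $\mathcal L_{\tilde C}=\omega_{\tilde C}$, and transfers are transitive. So we must show $\sum_x\operatorname{Tr}_x\partial_x\langle\eta\rangle=0$ for a nonzero rational differential $\eta$ on a smooth projective integral curve $\tilde C$. We realize this sum as a form on an explicit vector space and exhibit a totally isotropic subspace of half the dimension.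

Let $w_x=\operatorname{ord}_x\eta$ and $m_x=\lfloor w_x/2\rfloor$, and put $\Delta_-=\sum_xm_x[x]$ and $\Delta_+=\sum_x(w_x-m_x)[x]$. Then $\Delta_-+\Delta_+=\operatorname{div}(\eta)$, and $\Delta_+-\Delta_-$ is the sum of the points where $w_x$ is odd. Let $U$ be the $F$-vector space of sections of the skyscraper sheaf $\mathcal O(\Delta_+)/\mathcal O(\Delta_-)$. For local sections $f,g$ of $\mathcal O(\Delta_+)$ at $x$ we have $\operatorname{ord}_x(fg\eta)\ge 2m_x-w_x\ge-1$, and $fg\eta$ is regular at $x$ if $w_x$ is even or if $f$ lies in $\mathcal O(\Delta_-)$. So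
\[
(f,g)=\sum_{w_x\ \mathrm{odd}}\operatorname{Tr}_{\kappa(x)/F}\operatorname{Res}_x(fg\eta)
\]
is a symmetric bilinear form on $U$. If $w_x=2m_x+1$ and $\eta=ut^{w_x}dt$ at $x$, the summand of $U$ at $x$ is $\kappa(x)\,t^{-m_x-1}$, and $(at^{-m_x-1},a't^{-m_x-1})=\operatorname{Tr}_{\kappa(x)/F}(u(x)aa')$. This is $\operatorname{Tr}_x\langle u(x)\rangle=\operatorname{Tr}_x\partial_x\langle\eta\rangle$. Hence $U$ is nondegenerate and represents the sum in question.

The image of $H^0(\tilde C,\mathcal O(\Delta_+))$ in $U$ is totally isotropic by the residue theorem. All dimensions and degrees being taken over $F$, Serre duality gives $h^0(\Delta_-)=h^1(\Delta_+)$, and Riemann--Roch gives the dimension of the image: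
\[
h^0(\Delta_+)-h^0(\Delta_-)=h^0(\Delta_+)-h^1(\Delta_+)=\deg\Delta_+-\tfrac12\deg\operatorname{div}(\eta)=\tfrac12(\deg\Delta_+-\deg\Delta_-)=\tfrac12\dim U .
\]
So $U$ is hyperbolic.
\end{proof}

\section{Exceptional lines}\label{sec:lines}

We need classes $\sigma$ for which both $\operatorname{Sq}^2(\sigma)$ and $\beta(\sigma)$ can be controlled. For a curve $C$ with $\mathcal L_{\tilde C}$ of odd degree, Lemma~\ref{lem:parity}(b) says that every odd form on $C$ has an odd residue somewhere. The simplest such curve is the exceptional curve of a blown-up point.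

\begin{example}\label{ex:plane}
Let $b\colon X\to\mathbb A^2$ be the blow-up of the origin, with coordinates $(u,v)$ on $\mathbb A^2$ and exceptional curve $\ell$. In the chart $(u,s)$ with $v=us$ we have $\ell=\{u=0\}$ and $du\wedge dv=u\,du\wedge ds$. In the chart $(s',v)$ with $u=s'v$, $s'=1/s$, we have $du\wedge dv=v\,ds'\wedge dv$, hence $du\wedge ds=s'^{-1}ds'\wedge dv$. The rational section
\[
l=s^{-1}\,ds\otimes(du\wedge ds)^{-1}=-\,ds'\otimes(ds'\wedge dv)^{-1}
\]
of $\mathcal L_\ell$ has divisor $-[q]$, where $q$ is the point $s=0$. So $\deg\mathcal L_\ell=-1$, and $\partial\langle l\rangle=\langle1\rangle\otimes(du\wedge ds)^{-1}$ at $q$. To cancel this residue by an even form, take the line $C=\{s=0\}$ with coordinate $u$, the generator $\bar l=du\otimes(du\wedge ds)^{-1}$ of $\mathcal L_C$, any $\gamma\in F^*$, and $\Psi_C=\langle-u,\gamma\rangle\otimes\bar l$. Its only residue is $\langle-1\rangle\otimes(du\wedge ds)^{-1}$ at $q$. Thus $\langle l\rangle+\Psi_C$ has boundary $0$, and $\beta([\ell])=0$ on $X$.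

Now forget $\ell$ and view $\Psi_C$ as a chain on $\mathbb A^2$. There the generator is $l_0=du\otimes(du\wedge dv)^{-1}=u^{-1}\bar l$, so $\Psi_C=\langle-u^2,\gamma u\rangle\otimes l_0$, and the residue at the origin is $\langle\gamma\rangle\otimes(du\wedge dv)^{-1}$.
\end{example}

The example shows what to expect and what not to expect. A cycle upstairs that is odd along $\ell$ produces a chain downstairs with an odd residue at the blown-up point. Nothing but the parity of that residue is determined, since $\gamma$ is arbitrary. On a projective variety, reciprocity then relates the residues at the different centers.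

\medskip\noindent\textbf{Setting.} Let $Y$ be a smooth projective integral variety of dimension $n\ge2$ with a trivialization $\omega_Y\cong\mathcal O_Y$. Let $Z_1,\dots,Z_r\subset Y$ be pairwise disjoint smooth closed subvarieties of codimension $2$ with rational points $y_i\in Z_i(F)$. Let $b\colon\bar X\to Y$ be the blow-up along $Z=\bigsqcup Z_i$, with exceptional divisor $G=\bigsqcup G_i$. Each $G_i\to Z_i$ is a $\mathbb P^1$-bundle; put $\ell_i=b^{-1}(y_i)\cong\mathbb P^1$. Let $D\subset\bar X$ be a closed subset all of whose closed points have even degree over $F$. Then $D$ contains no rational point, so $\ell_i\not\subset D$. Put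
\[
X=\bar X\setminus D,\qquad\sigma=\sum_{i=1}^r[\ell_i\cap X]\in\operatorname{Ch}^{n-1}(X).
\]
The case to keep in mind is $n=2$ and $D=\emptyset$, where $Z_i=\{y_i\}$ and $G_i=\ell_i$.

\begin{lemma}\label{lem:sq}
We have $\deg\mathcal L_{\ell_i}=-1$. If $\sum_i[y_i]\in2\operatorname{CH}_0(Y)$, then $\operatorname{Sq}^2(\sigma)=0$.
\end{lemma}

\begin{proof}
For a center of codimension $2$ we have $\omega_{\bar X}=b^*\omega_Y\otimes\mathcal O(G)$, and $\mathcal O(G)|_{\ell_i}=\mathcal O(-1)$. So $\deg\mathcal L_{\ell_i}=\deg\omega_{\ell_i}-\deg\omega_{\bar X}|_{\ell_i}=-2+1=-1$. Choose a rational point $q_i\in\ell_i$, which lies in $X$, and a rational section $l_i$ of $\mathcal L_{\ell_i}$ with divisor $-[q_i]$. Then $\partial\langle l_i\rangle$ is a rank one form at $q_i$, and Lemma~\ref{lem:beta} gives $\operatorname{Sq}^2(\sigma)=\rho\beta(\sigma)=\sum_i[q_i]$ in $\operatorname{Ch}^n(X)$.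

As $Y$ is smooth, there is a pullback $b^*\colon\operatorname{CH}_0(Y)\to\operatorname{CH}_0(\bar X)$, and $b^*[y_i]$ is the image of a refined class in $\operatorname{CH}_0(b^{-1}(y_i))=\operatorname{CH}_0(\ell_i)=\mathbb Z\,[q_i]$; see \cite[\S8.1]{Fulton}. Say $b^*[y_i]=m[q_i]$. The projection formula gives $m[y_i]=b_*b^*[y_i]=[y_i]$, and taking degrees gives $m=1$. So $\sum_i[q_i]=b^*\sum_i[y_i]$ is divisible by $2$ in $\operatorname{CH}_0(\bar X)$, hence after restriction to $X$.
\end{proof}

\begin{proposition}\label{prop:obstruction}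
Let $\pi\in W(F)$ be such that $\pi_{\kappa(x)}=0$ for every closed point $x\in D$. If $\beta(\sigma)=0$, there are odd classes $\Phi_1,\dots,\Phi_r\in W(F)$ with the following property. For every rank one form $\lambda$ on $Y$ and all $u_1,\dots,u_r\in F^*$ such that $\lambda(y)=\langle u_i\rangle$ at every closed point $y\in Z_i$,
\[
\pi\cdot\sum_{i=1}^r\langle u_i\rangle\Phi_i=0\quad\text{in }W(F).
\]
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:beta} there is $\Psi\in\mathcal C_1(X)$ with $\partial\Psi=0$ on $X$, odd along the $\ell_i$ and even along all other curves. View $\Psi$ as a chain on $\bar X$; its boundary there is supported on closed points of $D$. Let $\Psi_0=\sum_{c\notin G}\Psi_c$, viewed as a chain on $Y$ through $\bar X\setminus G\cong Y\setminus Z$, and put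
\[
\Phi_i=\sum_{y\in Z_i\ \mathrm{closed}}\operatorname{Tr}_y(\partial_y\Psi_0)\in W(F).
\]

\emph{The $\Phi_i$ are odd.} The residues of $\Psi_0$ on $Y$ along $Z_i$ differ from those of $\Psi$ on $\bar X$ along $G_i$, as in Example~\ref{ex:plane}, so we compare parities only. We have
\begin{equation}\label{eq:paritysum}
\sum_{x\in G_i\ \mathrm{closed}}[\kappa(x):F]\operatorname{rk}(\partial_x\Psi)\equiv0\pmod2,
\end{equation}
because $\partial_x\Psi=0$ for $x\in X$ and $[\kappa(x):F]$ is even for $x\in D$. Split the sum according to the components $\Psi_c$. Let $C$ be the closure of $c$ in $\bar X$, a proper curve. Since transfers multiply ranks by degrees, $c$ contributes $\sum[\kappa(\tilde x):F]\operatorname{rk}\partial_{\tilde x}\Psi_c$, the sum running over the points $\tilde x\in\tilde C$ lying over $G_i$. There are four kinds of curves. The line $\ell_i$ lies in $G_i$ and carries an odd form, so it contributes $\deg\mathcal L_{\ell_i}\equiv1$ by Lemmas~\ref{lem:parity}(b) and~\ref{lem:sq}. Any other curve in $G_i$ carries an even form and contributes $0$ by Lemma~\ref{lem:parity}(b).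 Curves in $G_j$ with $j\ne i$ do not meet $G_i$. Hence the curves $C\not\subset G$ contribute an odd number in total. Such a curve has the same normalization $\tilde C$ as $b(C)\subset Y$, a point of $\tilde C$ lies over $G_i$ if and only if it lies over $Z_i$, and $\Psi_c$ is even. By Lemma~\ref{lem:parity}(a) the parity of the residue at $\tilde x$ is the same on $\bar X$ and on $Y$. So the total contribution is $\sum_{y\in Z_i}[\kappa(y):F]\operatorname{rk}(\partial_y\Psi_0)=\operatorname{rk}\Phi_i$.

\emph{The equation.} Lemmas~\ref{lem:recip} and~\ref{lem:mult}, applied to $\lambda\Psi_0$, give $\sum_y\operatorname{Tr}_y(\lambda(y)\,\partial_y\Psi_0)=0$. By the projection formula the points of $Z_i$ contribute $\langle u_i\rangle\Phi_i$. Let $y\notin Z$ and let $x\in\bar X\setminus G$ be its preimage, so $\kappa(x)=\kappa(y)$. No curve contained in $G$ passes through $x$, so $\partial_y\Psi_0=\partial_x\Psi$, which is $0$ unless $x\in D$. If $x\in D$, then $\pi\operatorname{Tr}_y(\varphi)=\operatorname{Tr}_y(\pi_{\kappa(x)}\varphi)=0$ for all $\varphi\in W(\kappa(y))$.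 Multiplying by $\pi$ therefore removes all terms outside $Z$.
\end{proof}

\begin{remark}\label{rem:hyp}
Properness of $Y$ and triviality of $\omega_Y$ enter through reciprocity. For $D=\emptyset$ one takes $\pi=\langle1\rangle$. For $D\ne\emptyset$ the residues of $\Psi$ along $D$ are unknown; the even degrees make them invisible in \eqref{eq:paritysum}, and $\pi$ makes them invisible in the equation. A condition on $D$ cannot be avoided: if $D$ contained a rational point $q\in\ell_i$, a section $l$ with divisor $-[q]$ would have $\partial\langle l\rangle=0$ on $X$, so that $\beta([\ell_i\cap X])=0$.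
\end{remark}

\section{Equations in a group ring}\label{sec:algebra}

To exploit Proposition~\ref{prop:obstruction} we want a field with many square classes and a computable Witt ring. We use two theorems of Springer. First, $W(K((t)))=W(K)\oplus\langle t\rangle W(K)$ for any field $K$ of characteristic $\ne2$. Second, an anisotropic form stays anisotropic over an extension of odd degree.

\begin{lemma}\label{lem:witt}
Let $K=k_0((t_1))\cdots((t_m))$ with $k_0$ algebraically closed of characteristic $\ne2$, and let $K'$ be $K$ or its perfect closure. Then $V=K'^*/K'^{*2}$ is an $\mathbb F_2$-vector space with basis the classes of $t_1,\dots,t_m$, and $v\mapsto\langle v\rangle$ induces a ring isomorphism $\mathbb F_2[V]\cong W(K')$ under which the rank modulo $2$ is the augmentation.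
\end{lemma}

\begin{proof}
By Hensel's lemma the square classes of $K((t))$ are those of $K$ and their multiples by $t$. With $W(k_0)=\mathbb F_2$ and Springer's first theorem, the case $K'=K$ follows by induction. Let the characteristic be $p>2$ and $K'$ the perfect closure, a union of finite extensions of $K$ of odd degree. For $u\in K'^*$ some $u^{p^e}$ lies in $K$ and has the same square class as $u$, so $K^*/K^{*2}\to K'^*/K'^{*2}$ and $W(K)\to W(K')$ are surjective. By Springer's second theorem $W(K)\to W(K')$ is injective, and then so is the map on square classes.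
\end{proof}

Let $V$ be an $\mathbb F_2$-vector space with basis $e_1,\dots,e_m$, written additively, and $R=\mathbb F_2[V]$, with basis elements $\langle v\rangle$ and $\langle v\rangle\langle v'\rangle=\langle v+v'\rangle$. Putting $\langle e_j\rangle=1+\xi_j$ gives
\[
R=\mathbb F_2[\xi_1,\dots,\xi_m]/(\xi_1^2,\dots,\xi_m^2)=\bigoplus_dR_d ,
\]
the exterior algebra of $V$ with its grading. We identify $R_1=V$ by $\xi_j\leftrightarrow e_j$ and $R_2=\Lambda^2V$, and write $\xi_{jk}=\xi_j\xi_k$. The augmentation is the component of degree $0$. For $a=\sum\varepsilon_je_j$, expanding $\langle a\rangle=\prod_j(1+\xi_j)^{\varepsilon_j}$ gives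
\begin{equation}\label{eq:expand}
\langle a\rangle=1+a+Q(a)+(\text{degree}\ge3),\qquad Q(a)=\sum_{j<k}\varepsilon_j\varepsilon_k\,\xi_{jk}.
\end{equation}

Suppose $Y$ carries two rank one forms $\lambda_1,\lambda_2$ with constant values $\langle a_i\rangle,\langle b_i\rangle$ on $Z_i$. Ignoring $\pi$ for now, Proposition~\ref{prop:obstruction} applied to $\langle1\rangle,\lambda_1,\lambda_2$ asks for odd $\Phi_i\in R$ with
\begin{equation}\label{eq:system}
\sum_i\Phi_i=0,\qquad\sum_i\langle a_i\rangle\Phi_i=0,\qquad\sum_i\langle b_i\rangle\Phi_i=0 .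
\end{equation}

\begin{example}\label{ex:two}
Let $r=2$. The first equation gives $\Phi_1=\Phi_2$, and the second becomes $(\langle a_1\rangle+\langle a_2\rangle)\Phi_1=0$. Squaring is additive in $R$ and $\langle v\rangle^2=1$, so $\Phi_1^2=1$ and $a_1=a_2$. Thus blowing up two rational points of a surface at which some rank one form takes different values gives $\beta(\sigma)\ne0$. This is not yet a counterexample, since Chow groups detect the same obstruction (Remark~\ref{rem:chowsees}).
\end{example}

In general, write $\Phi_i=1+d_i+(\text{degree}\ge2)$ with $d_i\in V$. In degree $0$ the first equation says that $r$ is even. Adding it to the second gives $\sum_i(\langle a_i\rangle+1)\Phi_i=0$, and likewise for the $b_i$. By \eqref{eq:expand}, degree $1$ gives $\sum a_i=\sum b_i=0$, and degree $2$ gives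
\begin{equation}\label{eq:deg2}
\sum_iQ(a_i)=\sum_ia_id_i,\qquad\sum_iQ(b_i)=\sum_ib_id_i\qquad\text{in }R_2 .
\end{equation}
The form $\lambda_1\otimes\lambda_2$ supplies a fourth equation $\sum_i\langle a_i+b_i\rangle\Phi_i=0$. The sum of all four is $\sum_i(\langle a_i\rangle+1)(\langle b_i\rangle+1)\Phi_i=0$, whose degree $2$ part is $\sum a_ib_i=0$. So $\beta(\sigma)=0$ forces the conditions
\begin{equation}\label{eq:chow}
r\ \text{even},\qquad\sum_ia_i=\sum_ib_i=0,\qquad\sum_ia_i\wedge b_i=0\ \text{ in }\Lambda^2V,
\end{equation}
which do not involve the unknowns, and in addition the solvability of \eqref{eq:deg2}. In the geometry of Section~\ref{sec:curve}, \eqref{eq:chow} alone implies $\operatorname{Sq}^2(\sigma)=0$. We therefore look for pairs $(a_i,b_i)$ that satisfy \eqref{eq:chow} while \eqref{eq:deg2} has no solution.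

One of the equations \eqref{eq:deg2} alone is always solvable when $\sum a_i=0$. Indeed, $Q(a+a')=Q(a)+Q(a')+aa'$, so the maps $Q,Q'$ attached to two bases of $V$ differ by an additive map, and $\sum Q(a_i)=\sum Q'(a_i)$. For a basis that begins with a basis of the span $U$ of the $a_i$, this lies in $\Lambda^2U$, and every element of $U\cdot V$ has the form $\sum a_id_i$. The obstruction must come from the fact that the same $d_i$ occur in both equations. To eliminate them we need linear functionals $A,B$ on $R_2$ with $A(a_id)=B(b_id)$ for all $i$ and $d$, and this is easiest to arrange when $b_i=Ta_i$ for a fixed linear map $T$.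

\begin{lemma}\label{lem:six}
Let $m=4$ and let $T\colon V\to V$ be the linear map with $e_1\mapsto e_2$, $e_2\mapsto e_1+e_2$, $e_3\mapsto e_4$, $e_4\mapsto e_3+e_4$. Let
\[
(a_1,\dots,a_6)=(e_1,\ e_3,\ e_1+e_3,\ e_2,\ e_4,\ e_2+e_4),\qquad b_i=Ta_i .
\]
Then the $a_i$ are distinct, all $a_i,b_i$ are nonzero, \eqref{eq:chow} holds, and \eqref{eq:system} has no solution in odd elements $\Phi_i\in R$.
\end{lemma}

\begin{proof}
Let $A$ be the sum of the coefficients of $\xi_{13},\xi_{24}$, and $B$ the sum of the coefficients of $\xi_{13},\xi_{14},\xi_{23}$. For $a=\sum\varepsilon_je_j$ we have $A(Q(a))=\varepsilon_1\varepsilon_3+\varepsilon_2\varepsilon_4$ and $B(Q(a))=\varepsilon_1\varepsilon_3+\varepsilon_1\varepsilon_4+\varepsilon_2\varepsilon_3$. This gives the table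
\[
\begin{array}{c|c|c|c|c|c}
i&a_i&b_i&a_i\wedge b_i&A(Q(a_i))&B(Q(b_i))\\\hline
1&e_1&e_2&\xi_{12}&0&0\\
2&e_3&e_4&\xi_{34}&0&0\\
3&e_1+e_3&e_2+e_4&\xi_{12}+\xi_{14}+\xi_{23}+\xi_{34}&1&0\\
4&e_2&e_1+e_2&\xi_{12}&0&0\\
5&e_4&e_3+e_4&\xi_{34}&0&0\\
6&e_2+e_4&e_1+e_2+e_3+e_4&\xi_{12}+\xi_{14}+\xi_{23}+\xi_{34}&1&1
\end{array}
\]
The columns $a_i$, $b_i$ and $a_i\wedge b_i$ sum to $0$, which is \eqref{eq:chow}. Let $a=\sum\varepsilon_je_j$ and $d=\sum\gamma_je_j$. The coordinates of $b=Ta$ are $(\varepsilon'_1,\dots,\varepsilon'_4)=(\varepsilon_2,\ \varepsilon_1+\varepsilon_2,\ \varepsilon_4,\ \varepsilon_3+\varepsilon_4)$, and the coefficient of $\xi_{jk}$ in $bd$ is $\varepsilon'_j\gamma_k+\varepsilon'_k\gamma_j$. So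
\[
B(bd)=\gamma_1(\varepsilon'_3+\varepsilon'_4)+\gamma_2\varepsilon'_3+\gamma_3(\varepsilon'_1+\varepsilon'_2)+\gamma_4\varepsilon'_1=\gamma_1\varepsilon_3+\gamma_2\varepsilon_4+\gamma_3\varepsilon_1+\gamma_4\varepsilon_2=A(ad).
\]
A solution of \eqref{eq:system} gives \eqref{eq:deg2}, hence $\sum A(Q(a_i))=\sum A(a_id_i)=\sum B(b_id_i)=\sum B(Q(b_i))$. The last two columns sum to $0$ and $1$.
\end{proof}

\begin{remark}
The data come from $\mathbb F_4=\mathbb F_2(\zeta)$, $\zeta^2=\zeta+1$. Identify $a$ with $(\alpha_1,\alpha_2)=(\varepsilon_1+\varepsilon_2\zeta,\ \varepsilon_3+\varepsilon_4\zeta)\in\mathbb F_4^2$, so that $T$ is multiplication by $\zeta$. Write $\bar\alpha=\alpha^2$ and $\alpha_1\bar\alpha_2=p+q\zeta$, that is, $p=\varepsilon_1\varepsilon_3+\varepsilon_1\varepsilon_4+\varepsilon_2\varepsilon_4$ and $q=\varepsilon_1\varepsilon_4+\varepsilon_2\varepsilon_3$. Expanding in coordinates,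
\[
a\wedge Ta=\alpha_1\bar\alpha_1\,\xi_{12}+\alpha_2\bar\alpha_2\,\xi_{34}+q(\xi_{13}+\xi_{24})+p\,\xi_{14}+(p+q)\,\xi_{23},
\]
while $A(Q(a))+B(Q(Ta))=\varepsilon_1\varepsilon_3+\varepsilon_1\varepsilon_4+\varepsilon_2\varepsilon_3$ is the sum of the two coordinates of $\alpha_1\alpha_2$ in the basis $1,\zeta$. So \eqref{eq:chow} sees the hermitian products and \eqref{eq:deg2} sees the bilinear one. For the six vectors $(1,0),(0,1),(1,1),(\zeta,0),(0,\zeta),(\zeta,\zeta)$ one has $\sum\alpha_1\bar\alpha_2=1+1=0$ but $\sum\alpha_1\alpha_2=1+\zeta^2=\zeta$.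
\end{remark}

\section{An elliptic curve that imitates $\mathbb G_m$}\label{sec:curve}

On $\mathbb G_m\times\mathbb G_m$ the two coordinates are rank one forms that take any prescribed pair of values, but this surface is not proper. We replace $\mathbb G_m$ by an elliptic curve that reduces to a nodal cubic. On $y^2=x^2(x+1)$ the slope $s=y/x$ satisfies $s^2=x+1$, and with $c=(s-1)/(s+1)$ one finds $s=(1+c)/(1-c)$ and $x=4c/(1-c)^2$. So the function $x$ agrees with the coordinate $c$ modulo squares.

\subsection{The curve and its points}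

Let $k_1=k_0((t_1))((t_2))((t_3))((t_4))$ and $k=k_1((\tau))$. Note that $-1$ is a square in $k_0$. Let $V_1=k_1^*/k_1^{*2}$, with basis $e_j=[t_j]$; by Lemma~\ref{lem:witt} it is a subspace of $k^*/k^{*2}$. Represent $v\in V_1$ by the squarefree monomial $c_v$ in the $t_j$. The fields in this section need not be perfect. Let
\[
E\colon\ y^2=x(x+1)(x+\tau^2)=(x-\theta_1)(x-\theta_2)(x-\theta_3),\qquad\theta_1=0,\ \theta_2=-1,\ \theta_3=-\tau^2,
\]
an elliptic curve over $k$ with origin $O$ at infinity.

Let $L_1/k_1$ be finite and $c\in L_1^*$, $c\ne\pm1$. Put $x_c=4c/(1-c)^2\in L_1^*$. Then $x_c+1=\big(\frac{1+c}{1-c}\big)^2\neq0$, and $1+\tau^2/x_c$ is a square in $L_1[[\tau]]$ by Hensel's lemma. So $x_c(x_c+1)(x_c+\tau^2)=x_c^2(x_c+1)(1+\tau^2/x_c)$ is a nonzero square. Fix a point $P(c)\in E(L_1((\tau)))$ with abscissa $x_c$. It is not $2$-torsion, and modulo squares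
\begin{equation}\label{eq:xc}
x(P(c))\equiv c,\qquad x(P(c))+1\equiv1 .
\end{equation}
Put $P_v=P(c_v)\in E(k)$ for $0\ne v\in V_1$, and $P_0=O$.

\subsection{The Kummer map}

We must know relations among the $P_v$ modulo $2E(k)$, and the tool is the homomorphism of $2$-descent. Let $K/k$ be finite. For $i=1,2,3$ we have $\operatorname{div}(x-\theta_i)=2\Delta_i$ with $\Delta_i=[(\theta_i,0)]-[O]$, so multiplication by $x-\theta_i$ is an isomorphism $\mathcal O(\Delta_i)^{\otimes2}\cong\mathcal O$. This is a rank one form $\lambda^{(i)}$ on $E$. We regard its value at a closed point $Q\in E_K$ as an element $\lambda^{(i)}(Q)\in\kappa(Q)^*/\kappa(Q)^{*2}$; it is the value at $Q$ of $(x-\theta_i)h^2$ for any function $h$ that makes this a unit at $Q$. Thus $\lambda^{(i)}(Q)=x(Q)-\theta_i$ for $Q\ne O,(\theta_i,0)$, and $\lambda^{(i)}(O)=1$, as one sees with $h=x/y$. Also $\lambda^{(1)}(Q)\lambda^{(2)}(Q)\lambda^{(3)}(Q)=1$, because $\prod_i(x-\theta_i)h_i^2=(yh_1h_2h_3)^2$. For a divisor $\mathfrak a=\sum n_Q[Q]$ on $E_K$ put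
\[
\delta^{(i)}_K(\mathfrak a)=\prod_QN_{\kappa(Q)/K}\big(\lambda^{(i)}(Q)\big)^{n_Q}\in K^*/K^{*2},\qquad\delta_K=(\delta_K^{(1)},\delta_K^{(2)}).
\]
Write $[P]^\circ=[P]-[O]$, and recall that $P\mapsto[P]^\circ$ is an isomorphism $E(K)\cong\operatorname{Pic}^0(E_K)$.

\begin{lemma}\label{lem:kummer}
\begin{enumerate}
\item[(a)] $\delta_K$ induces a homomorphism $\operatorname{Pic}(E_K)/2\to(K^*/K^{*2})^2$.
\item[(b)] For $q\colon E_K\to E$ the projection, $\delta_k(q_*\mathfrak a)=N_{K/k}(\delta_K(\mathfrak a))$.
\item[(c)] $\delta_K$ is injective on $\operatorname{Pic}^0(E_K)/2$.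
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For a function $f$ and a divisor $\mathfrak a=\sum n_Q[Q]$ with support disjoint from that of $\operatorname{div}f$, let $f(\mathfrak a)=\prod N_{\kappa(Q)/K}(f(Q))^{n_Q}$. Weil reciprocity says $f(\operatorname{div}g)=g(\operatorname{div}f)$ when the supports are disjoint. Given $f$, choose $h$ by weak approximation so that $g=(x-\theta_i)h^2$ is a unit at all points of the support of $\operatorname{div}f$. Then $\operatorname{div}g=2\Delta'$ with $\Delta'=\Delta_i+\operatorname{div}h$, and $\delta_K^{(i)}(\operatorname{div}f)=g(\operatorname{div}f)=f(\operatorname{div}g)=f(\Delta')^2$.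

(b) For a closed point $Q\in E_K$ with image $Q'$ we have $q_*[Q]=[\kappa(Q):\kappa(Q')]\,[Q']$, and $\lambda^{(i)}(Q)$ is the image of $\lambda^{(i)}(Q')$. By transitivity of norms both sides equal $N_{\kappa(Q)/k}(\lambda^{(i)}(Q))$.

(c) Let $R=(x_0,y_0)\in E(K)$ with $\delta_K([R]^\circ)=(1,1)$. Then $\lambda^{(1)}(R)$ and $\lambda^{(2)}(R)$ are squares, hence so is $\lambda^{(3)}(R)$. So $x_0-\theta_i=w_i^2$ with $w_i\in K$ for $i=1,2,3$, where $w_i=0$ if $x_0=\theta_i$. The $w_i^2$ are distinct, so $w_i+w_j\ne0$ for $i\ne j$. Put
\[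
x_1=x_0+w_1w_2+w_1w_3+w_2w_3,\qquad y_1=(w_1+w_2)(w_1+w_3)(w_2+w_3)\ne0 .
\]
For $\{i,j,l\}=\{1,2,3\}$ we have $x_1-\theta_i=w_i^2+w_1w_2+w_1w_3+w_2w_3=(w_i+w_j)(w_i+w_l)$. The product of the three is $y_1^2$, so $Q=(x_1,y_1)\in E(K)$. The tangent at $Q$ has slope $\frac12\sum_i\frac{y_1}{x_1-\theta_i}=\frac12\sum_{j<l}(w_j+w_l)=w_1+w_2+w_3$. The abscissas of the three intersection points of $E$ with a line of slope $\mu$ add up to $\mu^2+\sum\theta_i$, so
\[
x(2Q)=(w_1+w_2+w_3)^2+\sum_i\theta_i-2x_1=\sum_i(w_i^2+\theta_i)-2x_0=x_0 .
\]
Hence $R=\pm2Q$.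
\end{proof}

By \eqref{eq:xc}, $\delta([P(c)]^\circ)=(c,1)$. In particular $\delta_k([P_v]^\circ)=(v,1)$ for all $v\in V_1$, and Lemma~\ref{lem:kummer}(c) shows that
\begin{equation}\label{eq:hom}
V_1\to\operatorname{Pic}^0(E)/2,\qquad v\mapsto[P_v]^\circ,\qquad\text{is a homomorphism.}
\end{equation}

\subsection{Zero-cycles on $E\times E$}

For divisor classes $\alpha,\gamma$ on $E$ let $\alpha\boxtimes\gamma=\operatorname{pr}_1^*\alpha\cdot\operatorname{pr}_2^*\gamma\in\operatorname{CH}_0(E\times E)$. This is bilinear, and $[P]\boxtimes[P']=[(P,P')]$ for rational points. To use the condition $\sum a_i\wedge b_i=0$ we need the pairing induced on $V_1$ to be alternating. The argument is a transfer: a nonsquare $c$ becomes a square in $k(\sqrt c)$, and it is the norm of $\sqrt c$ up to the sign $-1$. This is where $-1$ must be a square.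

\begin{lemma}\label{lem:alt}
The map $(v,v')\mapsto[P_v]^\circ\boxtimes[P_{v'}]^\circ$ is an alternating bilinear map $V_1\times V_1\to\operatorname{CH}_0(E\times E)/2$.
\end{lemma}

\begin{proof}
Bilinearity follows from \eqref{eq:hom}. Let $v\ne0$, $c=c_v$, $w=\sqrt c$, $L_1=k_1(w)$ and $L=L_1((\tau))=k(w)$, a quadratic extension of $k$. Let $q\colon E_L\to E$ and $q'\colon(E\times E)_L\to E\times E$ be the projections. On $E_L$ we have $\delta_L([P_v]^\circ)=(c,1)=(1,1)$, so $[P_v]^\circ=2\alpha$ with $\alpha\in\operatorname{Pic}^0(E_L)$ by Lemma~\ref{lem:kummer}(c). As $w\notin k_1$, we have $w\ne\pm1$, so $P(w)\in E(L)$ is defined and $\delta_L([P(w)]^\circ)=(w,1)$. By Lemma~\ref{lem:kummer}(b), $\delta_k(q_*[P(w)]^\circ)=(N_{L/k}(w),1)=(-c,1)=(c,1)$, so $q_*[P(w)]^\circ\equiv[P_v]^\circ$ modulo $2\operatorname{Pic}^0(E)$. For $P\in E(k)$ and $R\in E(L)$ we have $[P]\boxtimes q_*[R]=q'_*[(P,R)]$: if $R\notin E(k)$ both sides are the class of the closed point $\{P\}\times q(R)$, and if $R\in E(k)$ both are $2[(P,R)]$. By bilinearity, modulo $2$,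
\[
[P_v]^\circ\boxtimes[P_v]^\circ\equiv[P_v]^\circ\boxtimes q_*[P(w)]^\circ=q'_*\big([P_v]^\circ\boxtimes[P(w)]^\circ\big)=2\,q'_*\big(\alpha\boxtimes[P(w)]^\circ\big)\equiv0.\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:even}
Let $(a_i,b_i)\in V_1\times V_1$, $1\le i\le r$, satisfy \eqref{eq:chow}, and let $z_i=(P_{a_i},P_{b_i})$. Then $\sum_i[z_i]\in2\operatorname{CH}_0(E\times E)$, and $\sum_i[(z_i,O,\dots,O)]\in2\operatorname{CH}_0(E^n)$ for $n\ge2$.
\end{proposition}

\begin{proof}
Expanding the product gives $[(P,P')]=[P]^\circ\boxtimes[P']^\circ+[(P,O)]+[(O,P')]-[(O,O)]$. We sum each term over $i$. By Lemma~\ref{lem:alt} the pairing factors through $\Lambda^2V_1$, so $\sum_i[P_{a_i}]^\circ\boxtimes[P_{b_i}]^\circ\equiv0$. Next, $\sum_i[P_{a_i}]=r[O]+\sum_i[P_{a_i}]^\circ\in2\operatorname{Pic}(E)$ by \eqref{eq:hom}, since $r$ is even and $\sum a_i=0$; push this forward along $E\times\{O\}$. The same argument with $\sum b_i=0$ and $\{O\}\times E$ treats the third term, and $r[(O,O)]$ is divisible by $2$. For the last assertion push forward along $z\mapsto(z,O,\dots,O)$.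
\end{proof}

\begin{remark}\label{rem:chowsees}
The degree $1$ conditions are necessary for this conclusion: $\delta_k^{(1)}\big(\operatorname{pr}_{1*}\sum_i[z_i]\big)=\sum_ia_i$, so $\sum_i[z_i]\notin2\operatorname{CH}_0(E\times E)$ if $\sum a_i\ne0$. This is why the two points of Example~\ref{ex:two} do not suffice.
\end{remark}

\section{The affine variety and the proof of Theorem~\ref{thm:A}}\label{sec:affine}

Take $V=V_1$ in Lemma~\ref{lem:six} and let $(a_i,b_i)$ be the six pairs. The points $z_i=(P_{a_i},P_{b_i})\in(E\times E)(k)$ are distinct, because the square classes $a_i$ of the abscissas $x(P_{a_i})$ are distinct. Let $Y=E^n$, with $\omega_Y$ trivialized by the product of the differentials $dx/y$, and let $Z_i=\{z_i\}\times E^{n-2}$ and $y_i=(z_i,O,\dots,O)$. Let $b\colon\bar X\to Y$ be the blow-up along $\bigsqcup Z_i$, a smooth projective geometrically integral $k$-variety, and fix a closed embedding $\bar X\subset\mathbb P^N_k$.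

The complement of a hypersurface section $D$ of $\bar X$ is affine. By Remark~\ref{rem:hyp} we need all closed points of $D$ to have even degree, and a form $\pi$ that dies at these points while multiplication by $\pi$ preserves the contradiction of Lemma~\ref{lem:six}. A quadric defined by a subform of an anisotropic Pfister form achieves the first two aims. For the third, we build the Pfister form from new variables. Recall that a Pfister form, a tensor product of binary forms $\langle1,s\rangle$, is either anisotropic or hyperbolic.

Choose $M$ with $2^M\ge N+1$, and let $F$ be the perfect closure of $k((s_1))\cdots((s_M))$; perfectness is what Sections~\ref{sec:complex} and~\ref{sec:lines} require. By Lemma~\ref{lem:witt}, $W(F)=\mathbb F_2[V]$ with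
\[
V=F^*/F^{*2}=V_1\oplus\mathbb F_2[\tau]\oplus S,
\]
where $[\tau]$ is the class of $\tau$ and $S$ is spanned by the classes of $s_1,\dots,s_M$. Base change $Y$, $Z_i$, $\bar X$ to $F$ and keep the notation. Let $\pi=\bigotimes_{j=1}^M\langle1,s_j\rangle$, the orthogonal sum of the $2^M$ forms $\langle s_J\rangle$ with $s_J=\prod_{j\in J}s_j$, $J\subset\{1,\dots,M\}$. Its class in $\mathbb F_2[V]$ is $\sum_{s\in S}\langle s\rangle\ne0$, so $\pi$ is not hyperbolic, hence anisotropic. For $\varphi=\sum_vn_v\langle v\rangle$ the coefficient of $\langle v\rangle$ in $\pi\varphi$ is $\sum_{v'\in v+S}n_{v'}$. Therefore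
\begin{equation}\label{eq:ann}
\pi\varphi=0\quad\text{if and only if}\quad\varphi\ \text{maps to }0\ \text{in }\mathbb F_2[V/S].
\end{equation}

Choose distinct products $c_0,\dots,c_N$ among the $s_J$ and put
\[
D=\bar X\cap\Big\{\sum_{j=0}^Nc_jX_j^2=0\Big\},\qquad X=\bar X\setminus D .
\]
Let $x\in D$ be a closed point. Its homogeneous coordinates form an isotropic vector of the subform $\langle c_0,\dots,c_N\rangle$ of $\pi$ over $\kappa(x)$. So $\pi_{\kappa(x)}$ is isotropic, hence hyperbolic, that is, $\pi_{\kappa(x)}=0$ in $W(\kappa(x))$. Since $\pi$ is anisotropic over $F$, Springer's second theorem shows that $[\kappa(x):F]$ is even. We are thus in the Setting of Section~\ref{sec:lines}, and $\pi$ satisfies the hypothesis of Proposition~\ref{prop:obstruction}. As $\bar X$ has rational points and $D$ has none, $X$ is a nonempty open subset of $\bar X$, so it is smooth and geometrically integral of dimension $n$. It is affine, being closed in the complement of a quadric in $\mathbb P^N$. Let $\sigma=\sum_{i=1}^6[\ell_i\cap X]$.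

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:six} and Proposition~\ref{prop:even}, $\sum_i[y_i]$ is divisible by $2$ in $\operatorname{CH}_0$ over $k$, hence over $F$ by flat pullback. Lemma~\ref{lem:sq} gives $\operatorname{Sq}^2(\sigma)=0$.

Suppose $\beta(\sigma)=0$ and let $\Phi_1,\dots,\Phi_6\in W(F)$ be the odd classes of Proposition~\ref{prop:obstruction}. Let $\lambda_1,\lambda_2$ be the pullbacks of $\lambda^{(1)}$ along the first and second projections $E^n\to E$. These projections send $Z_i$ to the rational points $P_{a_i}$ and $P_{b_i}$. As $a_i,b_i\ne0$, \eqref{eq:xc} shows that $\lambda_1$ and $\lambda_2$ have the constant values $\langle a_i\rangle$ and $\langle b_i\rangle$ on $Z_i$. The proposition, applied to $\langle1\rangle,\lambda_1,\lambda_2$, gives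
\[
\pi\sum_i\Phi_i=0,\qquad\pi\sum_i\langle a_i\rangle\Phi_i=0,\qquad\pi\sum_i\langle b_i\rangle\Phi_i=0 .
\]
The projection $V\to V/S\to V_1$ induces a ring homomorphism $\mathbb F_2[V]\to\mathbb F_2[V_1]$ that preserves the augmentation, fixes $\langle a_i\rangle$ and $\langle b_i\rangle$, and by \eqref{eq:ann} kills every element annihilated by $\pi$. The images of the $\Phi_i$ are odd elements of $\mathbb F_2[V_1]$ that solve \eqref{eq:system}. This contradicts Lemma~\ref{lem:six}. Hence $\beta(\sigma)$ is a nonzero element of $\operatorname{im}\beta$ with $\rho\beta(\sigma)=0$.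
\end{proof}

\section{The positive cases}\label{sec:positive}

Throughout, $X$ is smooth affine of dimension $n\ge1$ over $F$. Let $\mathcal H^q$ be the Nisnevich sheaf associated with $U\mapsto H^q_{\mathrm{et}}(U,\mathbb Z/2)$. We use the following facts. The Milnor conjecture (Orlov--Vishik--Voevodsky) identifies $I^q(K)/I^{q+1}(K)$ with $H^q(K,\mathbb Z/2)$ for fields $K$, and $\overline{\mathbf I}^q$ with $\mathcal H^q$; the identification is multiplicative and sends $\langle1,-u\rangle$ to the class $(u)\in H^1$. The theorem of Arason--Pfister says $\bigcap_mI^m(K)=0$. Nisnevich cohomology of $X$ vanishes in degrees $>n$, so $\mathrm H^n(X,-)$ is right exact. Finally, $\operatorname{cd}_2(F)$ is the least $d$ such that the Galois cohomology of $F$ with $2$-primary torsion coefficients vanishes above degree $d$. A finitely generated extension of transcendence degree $e$ has $\operatorname{cd}_2\le e+\operatorname{cd}_2(F)$, and an affine $F$-variety of dimension $n$ has \'etale $2$-cohomological dimension at most $n+\operatorname{cd}_2(F)$.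

\begin{proof}[Proof of Theorem~\ref{thm:B}(i)]
The group $\operatorname{Ch}^0(X)$ is generated by the classes of the connected components. Each lifts to $\mathrm H^0(X,\mathbf W)$, as the form $\langle1\rangle$ on that component and $0$ elsewhere. So $\beta=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(ii)]
Since $\mathrm H^{n+1}(X,\mathbf I^{n+1})=0$, the sequence $\mathrm H^n(X,\mathbf I^{n+1})\to\mathrm H^n(X,\mathbf I^n)\xrightarrow{\rho}\operatorname{Ch}^n(X)\to0$ is exact. We show that the first group is zero by embedding it in an \'etale cohomology group beyond the cohomological dimension.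

Let $K$ be the function field of a component of an \'etale $X$-scheme. Then $\operatorname{cd}_2K\le n+1$, so $I^m(K)=I^{m+1}(K)$ for $m>n+1$, and $I^{n+2}(K)=\bigcap_mI^m(K)=0$. Sections of $\mathbf I^{n+2}$ inject into their values at the generic points, so $\mathbf I^{n+2}=0$. Consequently $\mathbf I^{n+1}=\overline{\mathbf I}^{n+1}\cong\mathcal H^{n+1}$, and $\mathcal H^q\cong\overline{\mathbf I}^q=0$ for $q>n+1$. Consider the Bloch--Ogus spectral sequence $E_2^{p,q}=\mathrm H^p(X,\mathcal H^q)\Rightarrow H^{p+q}_{\mathrm{et}}(X,\mathbb Z/2)$, with $d_r\colon E_r^{p,q}\to E_r^{p+r,q-r+1}$, $r\ge2$. The differential into $E_r^{n,n+1}$ starts at $q=n+r>n+1$, and the differential out of it ends at $p=n+r>n$; both terms vanish. So $\mathrm H^n(X,\mathcal H^{n+1})$ is a subquotient of $H^{2n+1}_{\mathrm{et}}(X,\mathbb Z/2)$. This group is zero because $X$ is affine and $n+\operatorname{cd}_2(F)\le n+1<2n+1$.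
\end{proof}

For $F=\mathbb R$ we transport the argument for manifolds from the introduction. The signature is an isomorphism on $\mathbf I^{n+1}$, but the argument also passes through $\mathbf I^n$, where we only have a comparison map. The following lemma bridges this one step; it is where affineness is used.

\begin{lemma}\label{lem:surj}
Let $F=\mathbb R$. Cup product with $(-1)$ induces a surjection $\mathrm H^{n-1}(X,\mathcal H^n)\to\mathrm H^{n-1}(X,\mathcal H^{n+1})$.
\end{lemma}

\begin{proof}
Let $p\colon X_{\mathbb C}\to X$. In the long exact sequence of the \'etale sheaves $0\to\mathbb Z/2\to p_*\mathbb Z/2\to\mathbb Z/2\to0$ the connecting map is cup product with $(-1)$. A finite scheme over a henselian local ring is a disjoint union of spectra of henselian local rings. So $p_*$ is exact on Nisnevich sheaves, and the sheaf associated with $U\mapsto H^q_{\mathrm{et}}(U_{\mathbb C},\mathbb Z/2)$ is $p_*\mathcal H^q_{X_{\mathbb C}}$. We obtain an exact sequence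
\[
p_*\mathcal H^n_{X_{\mathbb C}}\to\mathcal H^n\xrightarrow{(-1)}\mathcal H^{n+1}\to p_*\mathcal H^{n+1}_{X_{\mathbb C}} .
\]
The last sheaf is zero: the stalks of $\mathcal H^{n+1}_{X_{\mathbb C}}$ are the groups $H^{n+1}(\kappa,\mathbb Z/2)$ for fields $\kappa$ of transcendence degree $\le n$ over $\mathbb C$. Let $\mathcal K=\ker(\mathcal H^n\to\mathcal H^{n+1})$. It suffices to show $\mathrm H^n(X,\mathcal K)=0$. As $\mathcal K$ is a quotient of $p_*\mathcal H^n_{X_{\mathbb C}}$, this group is a quotient of $\mathrm H^n(X_{\mathbb C},\mathcal H^n)=\operatorname{Ch}^n(X_{\mathbb C})$. A closed point of $X_{\mathbb C}$ lies on an integral curve, whose normalization $C'$ is a smooth affine curve finite over $X_{\mathbb C}$, and the class of the point is pushed forward from $\operatorname{Pic}(C')$. The smooth completion $\bar C'$ has a point outside $C'$, so $\operatorname{Pic}^0(\bar C')\to\operatorname{Pic}(C')$ is surjective. Thus $\operatorname{Pic}(C')$ is a quotient of the group of complex points of a Jacobian, hence divisible, and $\operatorname{Ch}^n(X_{\mathbb C})=0$.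
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(iii)]
Let $\mathcal Z_j$ be the sheaf of locally constant functions $U(\mathbb R)\to2^j\mathbb Z$, $j\ge0$. The signature gives maps $\operatorname{sgn}\colon\mathbf I^j\to\mathcal Z_j$ compatible with the inclusions. By Jacobson \cite{Jacobson}, for $j\ge n+1$ these are isomorphisms of sheaves and induce isomorphisms $\mathrm H^i(X,\mathbf I^j)\cong H^i(X(\mathbb R),2^j\mathbb Z)$. Division by $2^j$ identifies all $\mathcal Z_j$ with $\mathcal Z_0$, and the inclusions $\mathcal Z_{j+1}\subset\mathcal Z_j$ with multiplication by $2$. So every $\mathrm H^n(X,\mathcal Z_j)$ is identified with the group $\mathrm H^n(X,\mathcal Z_0)\cong H^n(X(\mathbb R),\mathbb Z)$. This is a finite direct sum of copies of $\mathbb Z$ and $\mathbb Z/2$, since $X(\mathbb R)$ is an $n$-manifold with finitely many components.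

In the notation of the introduction, let $x\in\mathrm H^n(X,\mathbf I^{n+1})=\mathrm H^n(X,\mathcal Z_{n+1})$ satisfy $\iota_{n-1}\iota_n(x)=0$. We must show $\iota_n(x)=0$. Applying the signature, $x$ dies in $\mathrm H^n(X,\mathcal Z_{n-1})$, that is, $4x=0$. Hence $2x=0$, so $x$ dies in $\mathrm H^n(X,\mathcal Z_n)$ and is the image of some $u\in\mathrm H^{n-1}(X,\mathcal Z_n/\mathcal Z_{n+1})$ under the connecting map of $0\to\mathcal Z_{n+1}\to\mathcal Z_n\to\mathcal Z_n/\mathcal Z_{n+1}\to0$. The signature maps the sequence $0\to\mathbf I^{n+1}\to\mathbf I^n\to\overline{\mathbf I}^n\to0$ to this one and is an isomorphism on the left terms. If $u$ lifts to $u'\in\mathrm H^{n-1}(X,\overline{\mathbf I}^n)$, then $x$ is the image of $u'$ under the connecting map to $\mathrm H^n(X,\mathbf I^{n+1})$, and $\iota_n(x)=0$.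

It remains to see that $u$ lifts. Compose $\overline{\mathbf I}^n\to\mathcal Z_n/\mathcal Z_{n+1}$ with the isomorphisms $\mathcal Z_n/\mathcal Z_{n+1}\xrightarrow{2}\mathcal Z_{n+1}/\mathcal Z_{n+2}\cong\overline{\mathbf I}^{n+1}$. The form $\langle1,1\rangle$ has signature $2$, so the composite is multiplication by $\langle1,1\rangle=\langle1,-(-1)\rangle$, which corresponds to cup product with $(-1)$ from $\mathcal H^n$ to $\mathcal H^{n+1}$. By Lemma~\ref{lem:surj} it is surjective on $\mathrm H^{n-1}$.
\end{proof}

\begin{thebibliography}{9}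

\bibitem{Fasel}
Fasel, \emph{Groupes de Chow--Witt}, M\'em. SMF 113.

\bibitem{Fulton}
Fulton, \emph{Intersection Theory}.

\bibitem{HW}
Jens Hornbostel and Matthias Wendt, \emph{Chow-Witt rings of classifying spaces for symplectic and special linear groups}, arXiv:1703.05362 (2017).

\bibitem{Jacobson}
Jacobson, \emph{Real cohomology and the powers of the fundamental ideal in the Witt ring}, Ann. K-Theory 2 (2017).

\bibitem{Morel}
Morel, \emph{$\mathbb A^1$-Algebraic Topology over a Field}.

\end{thebibliography}
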